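\title{The order optimal rate $O(\delta^{1/2})$ for the proximal ADMM under the projected source condition}

\begin{abstract}
We consider the proximal alternating direction method of multipliers for finding the minimal norm solution $x^\dagger$ of a linear equation $Ax=b$ in a closed convex subset of a Hilbert space, given data $b^\delta$ with $\|b^\delta-b\|\le\delta$. Under the projected source condition we prove that the $n$-th iterate has error at most $K(\sqrt{E_0}+2\sqrt{\rho_1}\,n\delta)/\sqrt n$ with explicit constants, for all penalty parameters and every bounded positive semidefinite proximal operator. Stopping after $\lceil 1/\delta\rceil$ steps gives the rate $O(\delta^{1/2})$, and the exponent is optimal. The key step is an approximate descent property of the dual function, which improves the decay of the squared increments of the iteration from $n^{-1}$ to $n^{-2}$. For exact data we obtain little-$o$ rates, and we show that the source condition holds exactly when the multipliers stay bounded.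
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\mathcal X$ and $\mathcal H$ be real Hilbert spaces, $A:\mathcal X\to\mathcal H$ a bounded linear operator with adjoint $A^*$, and $\mathcal C\subset\mathcal X$ a nonempty closed convex set. We write $P_{\mathcal C}$ for the metric projection onto $\mathcal C$ and $\iota_{\mathcal C}$ for the indicator function of $\mathcal C$, which is $0$ on $\mathcal C$ and $+\infty$ elsewhere. Let $b\in\mathcal H$ be such that $Ax=b$ has a solution in $\mathcal C$. The set of these solutions is nonempty, closed and convex, so it has exactly one element $x^\dagger$ of minimal norm.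

We want to approximate $x^\dagger$ when only data $b^\delta$ with $\|b^\delta-b\|\le\delta$ are available. Solving $Ax=b^\delta$ exactly is not an option: if $A$ is a diagonal operator on $\ell^2$ with positive entries $s_j\to0$, an error $\delta$ in the $j$-th coordinate of the data moves the solution by $\delta/s_j$. An iterative method that is fed with $b^\delta$ must therefore be stopped after a number of steps chosen in terms of $\delta$, and one asks how small the error is at that moment.

\subsection*{The method}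
Duplicating the variable separates the equation from the constraint: $(z,x)=(x^\dagger,x^\dagger)$ is the solution of
\begin{equation}\label{eq:split}
\min\Big\{\tfrac12\|z\|^2+\iota_{\mathcal C}(x)\ :\ Az=b,\ z-x=0\Big\}.
\end{equation}
With $b^\delta$ in place of $b$, the Lagrangian of \eqref{eq:split} is
\begin{equation}\label{eq:lagr}
L(z,x;\lambda,\nu)=\tfrac12\|z\|^2+\iota_{\mathcal C}(x)+\langle\lambda,Az-b^\delta\rangle+\langle\nu,z-x\rangle .
\end{equation}
Fix $\rho_1,\rho_2>0$ and a bounded, self-adjoint, positive semidefinite operator $Q$ on $\mathcal X$, and put $\|v\|_Q^2=\langle Qv,v\rangle$. The proximal alternating direction method of multipliers (proximal ADMM) adds the penalty $\frac{\rho_1}2\|Az-b^\delta\|^2+\frac{\rho_2}2\|z-x\|^2$ to $L$, minimizes first in $z$ (with the additional proximal term $\frac12\|z-z^k\|_Q^2$), then in $x$, and finally updates the multipliers: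
\begin{equation}\label{eq:admm}
\begin{aligned}
z^{k+1}&=\big((1+\rho_2)I+Q+\rho_1A^*A\big)^{-1}\big(\rho_1A^*b^\delta+\rho_2x^k+Qz^k-A^*\lambda^k-\nu^k\big),\\
x^{k+1}&=P_{\mathcal C}\big(z^{k+1}+\nu^k/\rho_2\big),\\
\lambda^{k+1}&=\lambda^k+\rho_1(Az^{k+1}-b^\delta),\\
\nu^{k+1}&=\nu^k+\rho_2(z^{k+1}-x^{k+1}),
\end{aligned}
\end{equation}
starting from $x^0=z^0=0$, $\lambda^0=0$, $\nu^0=0$. The inverse exists because the operator is self-adjoint and bounded below by $(1+\rho_2)I$. The choice $Q=0$ is allowed; the choice $Q=\tau I-\rho_1A^*A$ with $\tau\ge\rho_1\|A\|^2$ turns the inverse into a division by $1+\rho_2+\tau$.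

\subsection*{The source condition and the question}
For $x\in\mathcal C$, the subdifferential $\partial\iota_{\mathcal C}(x)$ is the normal cone
\[
N_{\mathcal C}(x)=\{\nu\in\mathcal X:\ \langle\nu,y-x\rangle\le0\ \text{ for all }y\in\mathcal C\}.
\]
The \emph{source condition} requires that $x^\dagger+\nu^\dagger\in\mathrm{Ran}(A^*)$ for some $\nu^\dagger\in N_{\mathcal C}(x^\dagger)$, that is, that there are $\lambda^\dagger\in\mathcal H$ and $\nu^\dagger\in\mathcal X$ with
\begin{equation}\label{eq:source}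
x^\dagger+A^*\lambda^\dagger+\nu^\dagger=0,\qquad \nu^\dagger\in N_{\mathcal C}(x^\dagger).
\end{equation}
It is equivalent to the projected source condition $x^\dagger\in P_{\mathcal C}(\mathrm{Ran}(A^*))$; see Section~\ref{sec:source}. It is known that under this condition \eqref{eq:admm} yields the rate $O(\delta^{1/4})$ when the number of iterations is properly chosen in terms of $\delta$. The question, which comes from Jin~\cite{Jin}, is whether the order optimal rate holds: \emph{are there an index $k_\delta$, chosen in terms of $\delta$, and a constant $C$ independent of $\delta$ and $b^\delta$ such that $\|x^{k_\delta}-x^\dagger\|\le C\delta^{1/2}$ for all sufficiently small $\delta>0$ and all $b^\delta$ with $\|b^\delta-b\|\le\delta$?}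

The answer is yes. Fix $(\lambda^\dagger,\nu^\dagger)$ as in \eqref{eq:source} and put
\[
E_0=\tfrac1{\rho_1}\|\lambda^\dagger\|^2+\tfrac1{\rho_2}\|\nu^\dagger\|^2+\rho_2\|x^\dagger\|^2+\|x^\dagger\|_Q^2,\qquad M_n=\sqrt{E_0}+2\sqrt{\rho_1}\,n\delta .
\]
Here $E_0$ is a weighted squared distance from the starting point to the solution and its multipliers, and $M_n$ will bound the distance after $n$ noisy steps. The following constants depend only on $\rho_2$ and $\|Q\|$:
\begin{gather*}
c=\max\{1,2/\rho_2\},\qquad R=2c\,(5\rho_2^2+7\|Q\|^2),\qquad S=6+2R+c\,(5\rho_2+7\|Q\|),\\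
K=\big(\tfrac12+\sqrt{2S}\big)^{1/2}+\sqrt{2S/\rho_2}.
\end{gather*}

\begin{theorem}\label{thm:main}
Assume the source condition \eqref{eq:source}. For all $n\ge1$, all $\delta\ge0$ and all $b^\delta$ with $\|b^\delta-b\|\le\delta$, the iterates of \eqref{eq:admm} satisfy
\[
\|z^n-x^\dagger\|\le K\frac{M_n}{\sqrt n},\qquad \|x^n-x^\dagger\|\le K\frac{M_n}{\sqrt n},
\]
\[
\rho_1\|Az^n-b^\delta\|^2+\rho_2\|z^n-x^n\|^2=\tfrac1{\rho_1}\|\lambda^n-\lambda^{n-1}\|^2+\tfrac1{\rho_2}\|\nu^n-\nu^{n-1}\|^2\le\frac{2SM_n^2}{n^2}.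
\]
\end{theorem}

The error bound is the sum of an approximation term $K\sqrt{E_0/n}$ and a noise term $2K\sqrt{\rho_1n}\,\delta$. They balance when $n$ is of order $1/\delta$.

\begin{corollary}\label{cor:rate}
Assume \eqref{eq:source} and let $\|b^\delta-b\|\le\delta$.
\begin{enumerate}
\item[(i)] If $0<\delta\le1$ and $k_\delta=\lceil1/\delta\rceil$, then $\|x^{k_\delta}-x^\dagger\|\le K(\sqrt{E_0}+4\sqrt{\rho_1})\,\delta^{1/2}$.
\item[(ii)] If $c_1/\delta\le k_\delta\le c_2/\delta$ with constants $c_1,c_2>0$, then $\|x^{k_\delta}-x^\dagger\|=O(\delta^{1/2})$.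
\item[(iii)] If $E_0>0$, $0<\delta\le\sqrt{E_0/(4\rho_1)}$ and $n=\lceil\sqrt{E_0}/(2\sqrt{\rho_1}\,\delta)\rceil$, then
$\|x^n-x^\dagger\|\le3\sqrt2\,K\rho_1^{1/4}E_0^{1/4}\,\delta^{1/2}$.
\end{enumerate}
\end{corollary}

\begin{proof}
In (ii), $M_{k_\delta}\le\sqrt{E_0}+2c_2\sqrt{\rho_1}$ and $k_\delta^{-1/2}\le c_1^{-1/2}\delta^{1/2}$, so Theorem~\ref{thm:main} bounds the error by $Kc_1^{-1/2}(\sqrt{E_0}+2c_2\sqrt{\rho_1})\,\delta^{1/2}$. Part (i) is the case $c_1=1$, $c_2=2$, since $1/\delta\le\lceil1/\delta\rceil\le1/\delta+1\le2/\delta$. In (iii), $n\le\sqrt{E_0}/(2\sqrt{\rho_1}\delta)+1$ gives $M_n\le2\sqrt{E_0}+2\sqrt{\rho_1}\delta\le3\sqrt{E_0}$, and $1/n\le2\sqrt{\rho_1}\delta/\sqrt{E_0}$.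
\end{proof}

Section~\ref{sec:source} explains the source condition and shows that the exponent $1/2$ cannot be improved. Section~\ref{sec:model} works out a simplified iteration in which the idea of the proof is fully visible, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. Section~\ref{sec:exact} treats exact data, and Section~\ref{sec:general} replaces $\iota_{\mathcal C}$ by a general convex penalty.

\section{The source condition and the exponent $1/2$}\label{sec:source}

The set $\mathcal C$ will enter only through three facts. Let $\sigma_{\mathcal C}(\mu)=\sup_{y\in\mathcal C}\langle\mu,y\rangle\in(-\infty,+\infty]$ be the support function of $\mathcal C$.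

\begin{lemma}\label{lem:convex}
Let $x,x'\in\mathcal C$.
\begin{enumerate}
\item[(a)] For $s\in\mathcal X$ and $t>0$: $x=P_{\mathcal C}s$ if and only if $t(s-x)\in N_{\mathcal C}(x)$.
\item[(b)] If $\nu\in N_{\mathcal C}(x)$ and $\nu'\in N_{\mathcal C}(x')$, then $\langle\nu-\nu',x-x'\rangle\ge0$.
\item[(c)] If $\nu\in N_{\mathcal C}(x)$, then $\sigma_{\mathcal C}(\nu)$ is finite and $\sigma_{\mathcal C}(\mu)\ge\sigma_{\mathcal C}(\nu)+\langle x,\mu-\nu\rangle$ for all $\mu\in\mathcal X$.
\end{enumerate}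
\end{lemma}

\begin{proof}
Part (a) is the variational characterization of the projection: $x=P_{\mathcal C}s$ if and only if $\langle s-x,y-x\rangle\le0$ for all $y\in\mathcal C$. For (b), add $\langle\nu,x'-x\rangle\le0$ and $\langle\nu',x-x'\rangle\le0$. For (c), $\nu\in N_{\mathcal C}(x)$ says that $\sigma_{\mathcal C}(\nu)=\langle x,\nu\rangle$, and $\sigma_{\mathcal C}(\mu)\ge\langle x,\mu\rangle$ because $x\in\mathcal C$.
\end{proof}

By (a), $A^*w-x^\dagger\in N_{\mathcal C}(x^\dagger)$ if and only if $x^\dagger=P_{\mathcal C}(A^*w)$, which is the equivalence of the two forms of the source condition. For $\mathcal C=\mathcal X$ the normal cone is $\{0\}$ and the condition reads $x^\dagger\in\mathrm{Ran}(A^*)$. In general, \eqref{eq:source} says that \eqref{eq:split} has Lagrange multipliers: it is the condition that $(x^\dagger,x^\dagger)$ minimizes $L(\cdot,\cdot\,;\lambda^\dagger,\nu^\dagger)$. As always for convex problems, multipliers certify optimality.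

\begin{lemma}\label{lem:kkt}
Let $x\in\mathcal C$, $Ax=b$, $\nu\in N_{\mathcal C}(x)$ and $x+A^*\lambda+\nu=0$. Then $x=x^\dagger$, and the source condition holds with $(\lambda^\dagger,\nu^\dagger)=(\lambda,\nu)$.
\end{lemma}

\begin{proof}
For $y\in\mathcal C$ with $Ay=b$ we have $\langle x,y-x\rangle=-\langle\lambda,A(y-x)\rangle-\langle\nu,y-x\rangle\ge0$, so $\|y\|^2=\|x\|^2+2\langle x,y-x\rangle+\|y-x\|^2\ge\|x\|^2$.
\end{proof}

The exponent $1/2$ comes from a stability estimate. Let $x_1,x_2\in\mathcal C$ satisfy $x_i+A^*\lambda_i+\nu_i=0$ with $\nu_i\in N_{\mathcal C}(x_i)$. Subtracting, taking the inner product with $x_1-x_2$ and using Lemma~\ref{lem:convex}(b), we get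
\begin{equation}\label{eq:stab}
\|x_1-x_2\|^2\le-\langle\lambda_1-\lambda_2,A(x_1-x_2)\rangle\le\|\lambda_1-\lambda_2\|\,\|Ax_1-Ax_2\|.
\end{equation}
So among solutions with bounded multipliers, data at distance $O(\delta)$ force solutions at distance $O(\delta^{1/2})$. This is the rate one hopes for, and nothing better is possible. The bounds of Section~\ref{sec:intro} depend on $(x^\dagger,\lambda^\dagger,\nu^\dagger)$ only through $E_0$, so they are uniform over any class of solutions with $E_0$ bounded, and over such classes no method has a better exponent.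

\begin{proposition}\label{prop:opt}
Let $\mathcal X=\mathcal H=\mathcal C=\ell^2$ with unit vectors $e_j$, let $A=\mathrm{diag}(s_j)$ with $s_j>0$, $s_j\downarrow0$, and let $\delta_m=s_m^2$. For every $m$, both $x^\dagger=0$ and $x^\dagger=s_me_m$ satisfy the source condition with $\nu^\dagger=0$, $\|\lambda^\dagger\|\le1$ and $E_0\le\rho_1^{-1}+(\rho_2+\|Q\|)s_1^2$; the data $b^\delta=0$ are admissible for both at noise level $\delta_m$; and any reconstruction from these data has error at least $\frac12\delta_m^{1/2}$ for one of the two.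
\end{proposition}

\begin{proof}
Since $A$ is injective, every $x\in\ell^2$ is the minimal norm solution for $b=Ax$. Take $\lambda^\dagger=0$ for $x^\dagger=0$, and $\lambda^\dagger=-e_m$ for $x^\dagger=s_me_m=A^*e_m$; the bound on $E_0$ follows from $\|x^\dagger\|\le s_1$. The exact data are $0$ and $s_m^2e_m$, both within $\delta_m$ of $0$. A reconstruction $y$ satisfies $\|y\|+\|y-s_me_m\|\ge s_m=\delta_m^{1/2}$.
\end{proof}

The same argument with the pair $0$, $e_m$ and $\delta_m=s_m$ gives error at least $\frac12$. Over the class $\|x^\dagger\|\le1$, without a bound on multipliers, there is thus no uniform rate at all.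

\section{A model iteration}\label{sec:model}

Let $\mathcal C=\mathcal X$. Then $P_{\mathcal C}=I$, and by induction $\nu^k=0$ and $x^k=z^k$, so that $\rho_2$ and $Q$ enter \eqref{eq:admm} only through the proximal operator $\rho_2I+Q$. Deleting this operator and writing $\rho=\rho_1$, we arrive at the augmented Lagrangian iteration
\begin{equation}\label{eq:alm}
(I+\rho A^*A)z^k=A^*(\rho b^\delta-\lambda^{k-1}),\qquad\lambda^k=\lambda^{k-1}+\rho(Az^k-b^\delta),\qquad\lambda^0=0 .
\end{equation}
It is not an instance of \eqref{eq:admm}, which requires $\rho_2>0$, but it has the same structure. The two equations give $z^k=-A^*\lambda^k$, and the source condition is $x^\dagger=-A^*\lambda^\dagger$. In this section $\hat\lambda^k=\lambda^k-\lambda^\dagger$, $\hat z^k=z^k-x^\dagger=-A^*\hat\lambda^k$, $\Delta\lambda^k=\lambda^k-\lambda^{k-1}$, $E_k=\|\hat\lambda^k\|^2/\rho$ and $D_k=\|\Delta\lambda^k\|^2/\rho$.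

\subsection*{One dimension}
Let $\mathcal X=\mathcal H=\mathbb R$, $A=s>0$, $\eta=b^\delta-b$ and $q=(1+\rho s^2)^{-1}$. Since $b=-s^2\lambda^\dagger$, the multiplier update reads $\hat\lambda^k=q(\hat\lambda^{k-1}-\rho\eta)$. With $\sum_{j=1}^kq^j=(1-q^k)/(\rho s^2)$ this gives
\[
\hat z^k=s\,q^k\lambda^\dagger+\frac{1-q^k}{s}\,\eta .
\]
By Bernoulli's inequality $q^{-k}\ge1+k\rho s^2\ge2s\sqrt{k\rho}$, and $1-q^k\le\min\{1,k\rho s^2\}\le s\sqrt{k\rho}$. Hence, uniformly in $s$,
\[
|\hat z^k|\le\frac{|\lambda^\dagger|}{2\sqrt{k\rho}}+\sqrt{k\rho}\,\delta=\frac{\sqrt{E_0}+2\sqrt\rho\,k\delta}{2\sqrt k},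
\]
which has the form of Theorem~\ref{thm:main}. For $\rho s^2=1/k$ we have $1/e\le q^k\le1/2$, so both terms of $\hat z^k$ attain the order of their bounds. For exact data, $\Delta\lambda^k=\rho s^2q^k\lambda^\dagger$ and $\rho s^2q^k\le1/k$, so that $D_k\le E_0/k^2$.

\subsection*{A proof without diagonalization}
With a constraint the iteration is nonlinear, and explicit formulas are lost. We therefore recover these rates for \eqref{eq:alm}, with general $A$ and $\delta=0$, by an argument that uses only inner products and convexity.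

\emph{Energy.} Since $\Delta\lambda^k=\rho A\hat z^k$,
\[
\|\hat z^k\|^2=-\langle\hat\lambda^k,A\hat z^k\rangle=-\tfrac1\rho\langle\hat\lambda^k,\Delta\lambda^k\rangle=\tfrac12(E_{k-1}-E_k-D_k).
\]
Therefore $E_k\le E_0$, $\sum_kD_k\le E_0$, $\sum_k\|\hat z^k\|^2\le\frac12E_0$, and by the Cauchy--Schwarz inequality
\[
\|\hat z^n\|^2\le\sqrt{E_0D_n}.
\]
This is the dynamic form of \eqref{eq:stab}. It reduces everything to the decay of $D_n$.

\emph{Increments.} For $k\ge2$ the differences satisfy the same two relations, $z^k-z^{k-1}=-A^*\Delta\lambda^k$ and $\Delta\lambda^k-\Delta\lambda^{k-1}=\rho A(z^k-z^{k-1})$, so the same line gives $\|z^k-z^{k-1}\|^2\le\frac12(D_{k-1}-D_k)$. Thus $D_k$ is nonincreasing, $nD_n\le\sum_kD_k\le E_0$, and $\|\hat z^n\|\le\sqrt{E_0}\,n^{-1/4}$. These two estimates alone lose a full power of $n$ in $D_n$ compared with the one-dimensional computation, and hence half of the exponent in the error.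

\emph{Dual function.} The bound $\sum_kD_k\le E_0$ holds because $D_k$ is dominated by the decrement of the \emph{bounded} sequence $E_k$. If $D_k$ is dominated by the decrement of a \emph{summable} sequence, we gain a weight $k$, by the summation by parts formula
\begin{equation}\label{eq:abel}
\sum_{k=2}^n(k-1)(a_{k-1}-a_k)=\sum_{k=1}^{n-1}a_k-(n-1)a_n ,
\end{equation}
valid for real $a_1,\dots,a_n$ by induction on $n$. Such a sequence is supplied by the convex function $d(\lambda)=\frac12\|A^*\lambda\|^2+\langle b,\lambda\rangle$. Its gradient is $\nabla d(\lambda^k)=b-Az^k=-\Delta\lambda^k/\rho$, so \eqref{eq:alm} is an implicit gradient descent on $d$. Convexity gives $d(\lambda^{k-1})\ge d(\lambda^k)-\langle\nabla d(\lambda^k),\Delta\lambda^k\rangle=d(\lambda^k)+D_k$. Since $\nabla d(\lambda^\dagger)=0$, the numbers $a_k=d(\lambda^k)-d(\lambda^\dagger)=\frac12\|\hat z^k\|^2$ are nonnegative with sum at most $\frac14E_0$. By monotonicity of $D_k$ and \eqref{eq:abel},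
\[
\tfrac12n(n-1)D_n\le\sum_{k=2}^n(k-1)D_k\le\sum_{k=2}^n(k-1)(a_{k-1}-a_k)\le\tfrac14E_0 .
\]
So $D_n=O(n^{-2})$ and $\|\hat z^n\|=O(n^{-1/2})$, as in one dimension.

For the true method three things change. The constraint produces additional terms, which have a good sign by Lemma~\ref{lem:convex}. The relation $z^k=-A^*\lambda^k$ acquires a residual $r^k$, so the descent of the dual function is only approximate, and the error has to be summable against the weight $k$. And with noise, the multipliers in \eqref{eq:source} no longer minimize the dual function.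

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Throughout, $\eta=b^\delta-b$. For any sequence $(w^k)$ we write $\Delta w^k=w^k-w^{k-1}$ for $k\ge1$, and we put $r^k=\rho_2\Delta x^k+Q\Delta z^k$.

\subsection{The relations satisfied by the iterates}

\begin{lemma}\label{lem:rel}
For $k\ge1$,
\begin{gather}
z^k+A^*\lambda^k+\nu^k+r^k=0,\label{eq:opt}\\
\Delta\lambda^k=\rho_1(Az^k-b^\delta),\qquad\Delta\nu^k=\rho_2(z^k-x^k),\qquad\nu^k\in N_{\mathcal C}(x^k).\label{eq:mult}
\end{gather}
\end{lemma}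

\begin{proof}
The first two formulas in \eqref{eq:mult} are the multiplier updates. The $z$-update says
\[
z^k+\big[\rho_1A^*(Az^k-b^\delta)+A^*\lambda^{k-1}\big]+\big[\rho_2(z^k-x^{k-1})+\nu^{k-1}\big]+Q\Delta z^k=0 .
\]
The first bracket is $A^*\lambda^k$ and the second is $\nu^k+\rho_2\Delta x^k$, which gives \eqref{eq:opt}. With $s=z^k+\nu^{k-1}/\rho_2$ we have $x^k=P_{\mathcal C}s$ and $\nu^k=\rho_2(s-x^k)$, so Lemma~\ref{lem:convex}(a) gives the inclusion.
\end{proof}

Comparing \eqref{eq:opt} with \eqref{eq:source}, we see that $r^k$ is the defect in the optimality condition. It arises because $z^k$ is computed with the old values $x^{k-1}$ and $z^{k-1}$.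

We collect the variables into a state $u^k=(\lambda^k,\nu^k,x^k,z^k)\in\mathcal U=\mathcal H\times\mathcal X^3$ and equip $\mathcal U$ with the symmetric form
\[
\langle v,v'\rangle_*=\tfrac1{\rho_1}\langle\lambda,\lambda'\rangle+\tfrac1{\rho_2}\langle\nu,\nu'\rangle+\rho_2\langle x,x'\rangle+\langle Qz,z'\rangle,\qquad\|v\|_*^2=\langle v,v\rangle_* .
\]
It is positive semidefinite because $Q$ is, so the Cauchy--Schwarz and triangle inequalities hold for it. In the model, errors and increments obeyed the same identity. The next lemma records the corresponding computation once for both.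

\begin{lemma}\label{lem:id}
Let $v=(\lambda,\nu,x,z)$, $v_-=(\lambda_-,\nu_-,x_-,z_-)\in\mathcal U$ and $\varepsilon\in\mathcal H$ satisfy
\begin{gather*}
z+A^*\lambda+\nu+\rho_2(x-x_-)+Q(z-z_-)=0,\\
\lambda-\lambda_-=\rho_1(Az-\varepsilon),\qquad\nu-\nu_-=\rho_2(z-x).
\end{gather*}
Then
\begin{gather}
\|z\|^2+\langle\nu,x\rangle+\langle x-x_-,\nu-\nu_-\rangle+\langle v,v-v_-\rangle_*=-\langle\lambda,\varepsilon\rangle,\label{eq:id1}\\
\|v\|_*^2-\|v_-\|_*^2+2\|z\|^2+2\langle\nu,x\rangle+W=-2\langle\lambda,\varepsilon\rangle,\label{eq:id2}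
\end{gather}
where
\begin{equation}\label{eq:W}
W=\|v-v_-\|_*^2+2\langle x-x_-,\nu-\nu_-\rangle=\tfrac1{\rho_1}\|\lambda-\lambda_-\|^2+\rho_2\|z-x_-\|^2+\|z-z_-\|_Q^2 .
\end{equation}
\end{lemma}

\begin{proof}
Take the inner product of the first relation with $z$. From $Az=(\lambda-\lambda_-)/\rho_1+\varepsilon$ and $z=x+(\nu-\nu_-)/\rho_2$ we get
\begin{align*}
\langle A^*\lambda,z\rangle&=\tfrac1{\rho_1}\langle\lambda,\lambda-\lambda_-\rangle+\langle\lambda,\varepsilon\rangle,\\
\langle\nu,z\rangle&=\tfrac1{\rho_2}\langle\nu,\nu-\nu_-\rangle+\langle\nu,x\rangle,\\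
\rho_2\langle x-x_-,z\rangle&=\rho_2\langle x,x-x_-\rangle+\langle x-x_-,\nu-\nu_-\rangle .
\end{align*}
The first terms on the right, together with $\langle Q(z-z_-),z\rangle$, add up to $\langle v,v-v_-\rangle_*$. This is \eqref{eq:id1}, and \eqref{eq:id2} follows from $2\langle v,v-v_-\rangle_*=\|v\|_*^2-\|v_-\|_*^2+\|v-v_-\|_*^2$. For \eqref{eq:W}, note that
\[
\tfrac1{\rho_2}\|\nu-\nu_-\|^2+2\langle x-x_-,\nu-\nu_-\rangle+\rho_2\|x-x_-\|^2=\tfrac1{\rho_2}\|\nu-\nu_-+\rho_2(x-x_-)\|^2
\]
and $\nu-\nu_-+\rho_2(x-x_-)=\rho_2(z-x_-)$.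
\end{proof}

Let $u^\dagger=(\lambda^\dagger,\nu^\dagger,x^\dagger,x^\dagger)$ and $\hat u^k=u^k-u^\dagger=(\hat\lambda^k,\hat\nu^k,\hat x^k,\hat z^k)$. Define
\[
E_k=\|\hat u^k\|_*^2,\qquad D_k=\|\Delta u^k\|_*^2,\qquad G_k=\tfrac1{\rho_1}\|\Delta\lambda^k\|^2+\tfrac1{\rho_2}\|\Delta\nu^k\|^2 ,
\]
so that $D_k=G_k+\rho_2\|\Delta x^k\|^2+\|\Delta z^k\|_Q^2$. Since $u^0=0$, the value $E_0$ agrees with Section~\ref{sec:intro}. By \eqref{eq:mult}, \eqref{eq:source} and Lemma~\ref{lem:convex}(b),
\begin{equation}\label{eq:signs}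
\langle\hat\nu^k,\hat x^k\rangle\ge0\quad(k\ge1),\qquad\langle\Delta\nu^k,\Delta x^k\rangle\ge0\quad(k\ge2).
\end{equation}
The second inequality is not available for $k=1$, because $x^0=0$ need not lie in $\mathcal C$. This is why the first step is treated separately below.

\subsection{Energy, and reduction to the increments}

\begin{lemma}\label{lem:energy}
Assume \eqref{eq:source}. Then $\sqrt{E_k}\le M_k$ for $k\ge0$, and
\begin{gather}
\|\hat z^1\|^2\le\tfrac12M_n^2,\qquad D_1\le4M_n^2,\qquad\sum_{k=1}^nD_k\le5M_n^2\qquad(n\ge1),\label{eq:sumD}\\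
\|\hat z^n\|^2\le M_n\big(\sqrt{D_n}+\sqrt{\rho_1}\,\delta\big)\qquad(n\ge2).\label{eq:reduce}
\end{gather}
\end{lemma}

\begin{proof}
Subtract \eqref{eq:source} from \eqref{eq:opt} and use $Ax^\dagger=b$ in \eqref{eq:mult}. This shows that Lemma~\ref{lem:id} applies to $v=\hat u^k$, $v_-=\hat u^{k-1}$, $\varepsilon=\eta$ for each $k\ge1$; call the corresponding quantity $W_k$. By \eqref{eq:id2}, \eqref{eq:signs} and $|\langle\hat\lambda^k,\eta\rangle|\le\sqrt{\rho_1E_k}\,\delta$,
\begin{equation}\label{eq:energy}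
E_k-E_{k-1}+2\|\hat z^k\|^2+W_k\le2\sqrt{\rho_1}\,\delta\sqrt{E_k}.
\end{equation}
The second form of $W_k$ in \eqref{eq:W} shows $W_k\ge0$ for $k\ge1$; the first form and \eqref{eq:signs} show $W_k\ge D_k$ for $k\ge2$. Dropping the nonnegative terms and completing the square,
\[
(\sqrt{E_k}-\sqrt{\rho_1}\delta)^2\le E_{k-1}+\rho_1\delta^2\le(\sqrt{E_{k-1}}+\sqrt{\rho_1}\delta)^2 ,
\]
so $\sqrt{E_k}\le\sqrt{E_{k-1}}+2\sqrt{\rho_1}\delta$, and $\sqrt{E_k}\le M_k$ by induction. Fix $n$ and let $M=M_n\ge M_k$ for $k\le n$. Summing \eqref{eq:energy} over $k=1,\dots,n$ and using $2\sqrt{\rho_1}\,n\delta=M-M_0$,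
\[
2\|\hat z^1\|^2+\sum_{k=2}^nD_k\le M_0^2+(M-M_0)M\le M^2 .
\]
Moreover $D_1=\|\hat u^1-\hat u^0\|_*^2\le2E_1+2E_0\le4M^2$. This proves \eqref{eq:sumD}. For $n\ge2$, \eqref{eq:id1} and both inequalities in \eqref{eq:signs} give $\|\hat z^n\|^2\le-\langle\hat u^n,\Delta u^n\rangle_*-\langle\hat\lambda^n,\eta\rangle\le\sqrt{E_nD_n}+\sqrt{\rho_1E_n}\,\delta$.
\end{proof}

Since $\sqrt{\rho_1}\,\delta\le M_n/(2n)$, the noise term in \eqref{eq:reduce} already has the order $M_n^2/n$. It remains to prove $D_n=O(M_n^2/n^2)$.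

\subsection{Monotone increments and the size of the residual}

All steps use the same data $b^\delta$, so the data cancel in the increments. The next lemma uses neither the source condition nor the size of the noise.

\begin{lemma}\label{lem:incr}
The sequence $(D_k)_{k\ge1}$ is nonincreasing, and
\begin{equation}\label{eq:decr}
\|\Delta z^k\|^2\le\tfrac12(D_{k-1}-D_k)\quad(k\ge2),\qquad\|\Delta x^k\|^2\le c\,(D_k-D_{k+1})\quad(k\ge1).
\end{equation}
\end{lemma}

\begin{proof}
Let $k\ge2$. Subtracting \eqref{eq:opt} and the two equations in \eqref{eq:mult} at $k-1$ from those at $k$ shows that Lemma~\ref{lem:id} applies to $v=\Delta u^k$, $v_-=\Delta u^{k-1}$, $\varepsilon=0$. In \eqref{eq:id2} we have $\langle\Delta\nu^k,\Delta x^k\rangle\ge0$ by \eqref{eq:signs} and $W\ge\rho_2\|\Delta z^k-\Delta x^{k-1}\|^2$ by \eqref{eq:W}. Hence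
\[
2\|\Delta z^k\|^2+\rho_2\|\Delta z^k-\Delta x^{k-1}\|^2\le D_{k-1}-D_k .
\]
This gives monotonicity and the first bound. The second follows from $\|\Delta x^{k-1}\|^2\le2\|\Delta z^k\|^2+\frac2{\rho_2}\cdot\rho_2\|\Delta z^k-\Delta x^{k-1}\|^2\le c\,(D_{k-1}-D_k)$.
\end{proof}

At this point \eqref{eq:sumD} gives $D_n\le5M_n^2/n$, and \eqref{eq:reduce} gives the error bound $O(M_nn^{-1/4})$, that is, $O(\delta^{1/4})$ for $n$ of order $1/\delta$. To go further we need the dual function, and in its descent inequality, which will be multiplied by $k-1$, the error term is $\frac12\|r^k\|^2$. A bound of the form $\|r^k\|^2\le CD_k$ would be circular, since $\sum_kkD_k$ is what we want to estimate. The point of \eqref{eq:decr} is that the primal increments are controlled by \emph{decrements} of the summable sequence $D_k$, so that \eqref{eq:abel} provides the weight $k$ for free.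

\begin{lemma}\label{lem:resid}
Assume \eqref{eq:source}. For $n\ge1$ and $M=M_n$,
\[
\sum_{k=1}^nk\|\Delta x^k\|^2\le5cM^2,\qquad\sum_{k=1}^nk\|\Delta z^k\|^2\le7cM^2,\qquad\sum_{k=1}^nk\|r^k\|^2\le RM^2 .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:abel} with $a_k=D_k$ and by \eqref{eq:sumD},
\begin{equation}\label{eq:abelD}
\sum_{k=1}^{n-1}k(D_k-D_{k+1})+nD_n=\sum_{k=1}^nD_k\le5M^2 .
\end{equation}
Use \eqref{eq:decr} for $k\le n-1$ and $\|\Delta x^n\|^2\le D_n/\rho_2\le cD_n$ for $k=n$ to obtain the first bound. For $k\ge2$ we have $k\le2(k-1)$, so \eqref{eq:decr} and \eqref{eq:abelD} give $\sum_{k=2}^nk\|\Delta z^k\|^2\le\sum_{k=2}^n(k-1)(D_{k-1}-D_k)\le5M^2$. For $k=1$, since $z^0=0$ and $\rho_2\|x^\dagger\|^2\le E_0\le M^2$,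
\[
\|\Delta z^1\|^2\le2\|\hat z^1\|^2+2\|x^\dagger\|^2\le M^2+\tfrac2{\rho_2}M^2\le(1+c)M^2 .
\]
As $c\ge1$, we have $6+c\le7c$, which is the second bound. The third follows from $\|r^k\|^2\le2\rho_2^2\|\Delta x^k\|^2+2\|Q\|^2\|\Delta z^k\|^2$.
\end{proof}

Lemma~\ref{lem:resid} already controls the primal part of $\sum_kkD_k$. The dual part $\sum_kkG_k$ remains.

\subsection{Approximate descent of the dual function}

Minimizing the Lagrangian \eqref{eq:lagr} over $z$ (at $z=-A^*\lambda-\nu$) and over $x\in\mathcal C$ gives $\inf_{z,x}L(z,x;\lambda,\nu)=-d(\lambda,\nu)$ with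
\[
d(\lambda,\nu)=\tfrac12\|A^*\lambda+\nu\|^2+\langle b^\delta,\lambda\rangle+\sigma_{\mathcal C}(\nu).
\]
By \eqref{eq:mult} and Lemma~\ref{lem:convex}(c), $d_k=d(\lambda^k,\nu^k)$ is finite for $k\ge1$. The following inequality says that $-(\Delta\lambda^k/\rho_1,\Delta\nu^k/\rho_2)$ is a subgradient of $d$ at $(\lambda^k,\nu^k)$ up to the error $\frac12\|r^k\|^2$. It does not use the source condition.

\begin{lemma}\label{lem:dual}
Let $k\ge1$ and $(\lambda,\nu)\in\mathcal H\times\mathcal X$ with $d(\lambda,\nu)<\infty$. Then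
\begin{equation}\label{eq:subgrad}
d_k-d(\lambda,\nu)\le-\tfrac1{\rho_1}\langle\Delta\lambda^k,\lambda^k-\lambda\rangle-\tfrac1{\rho_2}\langle\Delta\nu^k,\nu^k-\nu\rangle+\tfrac12\|r^k\|^2 .
\end{equation}
In particular,
\begin{equation}\label{eq:descent}
G_k\le d_{k-1}-d_k+\tfrac12\|r^k\|^2\qquad(k\ge2).
\end{equation}
\end{lemma}

\begin{proof}
Put $p^k=A^*\lambda^k+\nu^k$ and $p=A^*\lambda+\nu$. From $\frac12\|p^k\|^2-\frac12\|p\|^2=\langle p^k,p^k-p\rangle-\frac12\|p^k-p\|^2$ and Lemma~\ref{lem:convex}(c) at $(x^k,\nu^k)$,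
\[
d_k-d(\lambda,\nu)\le\langle p^k,p^k-p\rangle-\tfrac12\|p^k-p\|^2+\langle b^\delta,\lambda^k-\lambda\rangle+\langle x^k,\nu^k-\nu\rangle .
\]
By \eqref{eq:opt}, $p^k=-z^k-r^k$. The contribution of $r^k$ is absorbed by the negative square,
\[
-\langle r^k,p^k-p\rangle-\tfrac12\|p^k-p\|^2\le\tfrac12\|r^k\|^2 ,
\]
and the contribution of $z^k$ is $-\langle z^k,p^k-p\rangle=-\langle Az^k,\lambda^k-\lambda\rangle-\langle z^k,\nu^k-\nu\rangle$. Altogether the right side is at most $-\langle Az^k-b^\delta,\lambda^k-\lambda\rangle-\langle z^k-x^k,\nu^k-\nu\rangle+\frac12\|r^k\|^2$, which is \eqref{eq:subgrad} by \eqref{eq:mult}. The choice $(\lambda,\nu)=(\lambda^{k-1},\nu^{k-1})$ gives \eqref{eq:descent}.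
\end{proof}

It matters that the error is quadratic in $r^k$: Lemma~\ref{lem:resid} controls $\sum_kk\|r^k\|^2$, not $\sum_kk\|r^k\|$. The negative square that makes this possible is the quadratic term of $d$, which is dual to the term $\frac12\|z\|^2$ in \eqref{eq:split}. The same term of the objective is the origin of $\|z\|^2$ in \eqref{eq:id1} and \eqref{eq:id2}, and hence of \eqref{eq:reduce} and \eqref{eq:decr}.

Because $d$ is built with $b^\delta$, the descent inequality \eqref{eq:descent} contains no noise. The price is that $d$ may be unbounded below: if $A^*w=0$ and $\langle b^\delta,w\rangle<0$, then $d(tw,0)\to-\infty$ as $t\to\infty$. We therefore compare with $d^\dagger=d(\lambda^\dagger,\nu^\dagger)$, which is finite by Lemma~\ref{lem:convex}(c), and show that after $n$ steps $d_n$ has not dropped far below it.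

\begin{lemma}\label{lem:gap}
Assume \eqref{eq:source} and let $a_k=d_k-d^\dagger$ for $k\ge1$. For $n\ge1$ and $M=M_n$,
\[
\sum_{k=1}^{n-1}a_k\le\tfrac12(1+R)M^2,\qquad-(n-1)a_n\le\tfrac12M^2 .
\]
\end{lemma}

\begin{proof}
Let $\Phi_k=\frac1{\rho_1}\|\hat\lambda^k\|^2+\frac1{\rho_2}\|\hat\nu^k\|^2$. Taking $(\lambda,\nu)=(\lambda^\dagger,\nu^\dagger)$ in \eqref{eq:subgrad} and using $2\langle\hat w^k,\Delta w^k\rangle=\|\hat w^k\|^2-\|\hat w^{k-1}\|^2+\|\Delta w^k\|^2$ for $w=\lambda,\nu$, we get
\[
a_k\le\tfrac12(\Phi_{k-1}-\Phi_k-G_k)+\tfrac12\|r^k\|^2 .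
\]
Sum over $k=1,\dots,n-1$ and use $\Phi_0\le E_0\le M^2$ and Lemma~\ref{lem:resid} to obtain the first bound.

For the second, let $p^n=A^*\lambda^n+\nu^n$ and $p^\dagger=A^*\lambda^\dagger+\nu^\dagger=-x^\dagger$. From $\frac12\|p^n\|^2-\frac12\|p^\dagger\|^2\ge\langle p^\dagger,p^n-p^\dagger\rangle$ and Lemma~\ref{lem:convex}(c) at $(x^\dagger,\nu^\dagger)$,
\[
a_n\ge-\langle x^\dagger,A^*\hat\lambda^n+\hat\nu^n\rangle+\langle b^\delta,\hat\lambda^n\rangle+\langle x^\dagger,\hat\nu^n\rangle=\langle\eta,\hat\lambda^n\rangle\ge-\sqrt{\rho_1}\,\delta M,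
\]
where we used $Ax^\dagger=b$ and $\|\hat\lambda^n\|\le\sqrt{\rho_1E_n}\le\sqrt{\rho_1}M$. Finally $n\sqrt{\rho_1}\,\delta\le M/2$.
\end{proof}

\begin{proposition}\label{prop:weighted}
Assume \eqref{eq:source}. For $n\ge1$, $\ \sum_{k=1}^nkD_k\le SM_n^2$ and $D_n\le2SM_n^2/n^2$.
\end{proposition}

\begin{proof}
Let $M=M_n$. Multiply \eqref{eq:descent} by $k-1$, sum over $k=2,\dots,n$ and apply \eqref{eq:abel} to $a_k=d_k-d^\dagger$. By Lemmas~\ref{lem:gap} and~\ref{lem:resid},
\[
\sum_{k=2}^n(k-1)G_k\le\sum_{k=1}^{n-1}a_k-(n-1)a_n+\tfrac12\sum_{k=2}^n(k-1)\|r^k\|^2\le\big(\tfrac12(1+R)+\tfrac12+\tfrac12R\big)M^2=(1+R)M^2 .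
\]
With $k\le2(k-1)$ for $k\ge2$ and $G_1\le D_1\le4M^2$, this gives $\sum_{k=1}^nkG_k\le(6+2R)M^2$. Lemma~\ref{lem:resid} and $\|v\|_Q^2\le\|Q\|\|v\|^2$ give $\sum_{k=1}^nk(\rho_2\|\Delta x^k\|^2+\|\Delta z^k\|_Q^2)\le c(5\rho_2+7\|Q\|)M^2$. The sum of the two bounds is $SM^2$. Since $D_k$ is nonincreasing, $\frac12n^2D_n\le\frac12n(n+1)D_n\le\sum_{k=1}^nkD_k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $M=M_n$. The equality in the third claim is \eqref{eq:mult}, and the inequality is $G_n\le D_n\le2SM^2/n^2$. For $n\ge2$, \eqref{eq:reduce}, Proposition~\ref{prop:weighted} and $\sqrt{\rho_1}\,\delta\le M/(2n)$ give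
\[
\|\hat z^n\|^2\le\big(\sqrt{2S}+\tfrac12\big)\frac{M^2}n ,
\]
and for $n=1$ this bound follows from \eqref{eq:sumD}. This proves the first claim. By \eqref{eq:mult}, $\hat x^n=\hat z^n-\Delta\nu^n/\rho_2$, and $\|\Delta\nu^n\|/\rho_2\le\sqrt{D_n/\rho_2}\le\sqrt{2S/\rho_2}\,M/n\le\sqrt{2S/\rho_2}\,M/\sqrt n$. Adding the two bounds gives the second claim.
\end{proof}

\begin{remark}
The norm of $Q$ enters only in Lemma~\ref{lem:resid} and Proposition~\ref{prop:weighted}, and no smallness is required, because $\Delta z^k$ is controlled in the full norm by \eqref{eq:decr}. The zero starting values enter only through the formula for $E_0$ and the bound for $\|\Delta z^1\|$. The norm of $A$ does not enter at all.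
\end{remark}

\section{Exact data}\label{sec:exact}

For $\delta=0$ we have $M_n=\sqrt{E_0}$ for all $n$, the finite sums above become convergent series, and the rates improve to little-$o$.

\begin{theorem}\label{thm:littleo}
Let $\delta=0$ and assume \eqref{eq:source}. Then $\|z^k-x^\dagger\|+\|x^k-x^\dagger\|=o(k^{-1/2})$ and $\|Az^k-b\|+\|z^k-x^k\|+\|x^{k+1}-x^k\|=o(k^{-1})$.
\end{theorem}

\begin{proof}
By Proposition~\ref{prop:weighted}, $\sum_{k\ge1}kD_k\le SE_0<\infty$. There are at least $n/2$ integers $k$ with $n/2\le k\le n$, and for each of them $kD_k\ge\frac n2D_n$ by Lemma~\ref{lem:incr}. Thus $\frac14n^2D_n\le\sum_{k\ge n/2}kD_k\to0$, that is, $\sqrt{D_n}=o(n^{-1})$. By \eqref{eq:mult}, $\rho_1\|Az^n-b\|^2+\rho_2\|z^n-x^n\|^2\le D_n$, and $\rho_2\|x^{n+1}-x^n\|^2\le D_{n+1}\le D_n$. This is the second claim. By \eqref{eq:reduce}, $\|\hat z^n\|^2\le\sqrt{E_0D_n}=o(n^{-1})$, and $\|\hat x^n\|\le\|\hat z^n\|+\|z^n-x^n\|$.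
\end{proof}

The source condition asserts that multipliers exist, and the iteration detects whether they do.

\begin{theorem}\label{thm:converse}
Let $\delta=0$. The source condition holds if and only if $\sup_k(\|\lambda^k\|+\|\nu^k\|)<\infty$. In particular, if $\sum_k(\|Az^k-b\|+\|z^k-x^k\|)<\infty$, then the source condition holds.
\end{theorem}

\begin{proof}
If the source condition holds, then $E_k\le E_0$ by Lemma~\ref{lem:energy}, so the multipliers are bounded. Conversely, let $(\lambda^k)$ and $(\nu^k)$ be bounded. We show that a weak limit point of the iterates satisfies the hypotheses of Lemma~\ref{lem:kkt}, using only Lemmas~\ref{lem:rel}, \ref{lem:incr} and~\ref{lem:dual}, which hold without the source condition.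

\emph{The residuals tend to zero.} Summing \eqref{eq:decr} gives $\sum_{k\ge2}\|\Delta z^k\|^2\le\frac12D_1$ and $\sum_{k\ge1}\|\Delta x^k\|^2\le cD_1$, so $\sum_k\|r^k\|^2<\infty$. Since $x^\dagger\in\mathcal C$, we have $d_n\ge\langle b,\lambda^n\rangle+\langle x^\dagger,\nu^n\rangle$, which is bounded below uniformly in $n$. Summing \eqref{eq:descent}, $\sum_{k=2}^nG_k\le d_1-d_n+\frac12\sum_k\|r^k\|^2$ stays bounded. Hence $r^k\to0$ and $G_k\to0$, and by \eqref{eq:mult} $Az^k\to b$ and $z^k-x^k\to0$ in norm.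

\emph{Weak limit.} By \eqref{eq:opt}, $z^k=-A^*\lambda^k-\nu^k-r^k$ is bounded. Bounded sequences in Hilbert spaces have weakly convergent subsequences, so along a subsequence $\lambda^k\rightharpoonup\bar\lambda$, $\nu^k\rightharpoonup\bar\nu$, $z^k\rightharpoonup\bar x$, and then also $x^k\rightharpoonup\bar x$. Closed convex sets are weakly closed, so $\bar x\in\mathcal C$. Bounded linear operators are weakly continuous, so $A\bar x=b$ and $\bar x+A^*\bar\lambda+\bar\nu=0$.

\emph{The normal cone condition.} For $y\in\mathcal C$ we have $\langle\nu^k,y\rangle\le\langle\nu^k,x^k\rangle$. The right side is a product of two sequences that converge only weakly, so we rewrite it by \eqref{eq:opt}: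
\[
\langle\nu^k,x^k\rangle=-\|z^k\|^2-\langle\lambda^k,b\rangle-\langle\lambda^k,Az^k-b\rangle-\langle r^k,z^k\rangle-\langle\nu^k,z^k-x^k\rangle .
\]
The last three terms tend to zero, each being the product of a bounded sequence and a null sequence, and $\liminf\|z^k\|^2\ge\|\bar x\|^2$ by weak lower semicontinuity of the norm. Along the subsequence, therefore,
\[
\langle\bar\nu,y\rangle\le\limsup\,\langle\nu^k,x^k\rangle\le-\|\bar x\|^2-\langle\bar\lambda,A\bar x\rangle=\langle\bar\nu,\bar x\rangle .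
\]
So $\bar\nu\in N_{\mathcal C}(\bar x)$, and Lemma~\ref{lem:kkt} gives the source condition.

The last assertion follows from $\|\lambda^k\|\le\rho_1\sum_{j=1}^k\|Az^j-b\|$ and $\|\nu^k\|\le\rho_2\sum_{j=1}^k\|z^j-x^j\|$, which hold by \eqref{eq:mult} and $\lambda^0=0$, $\nu^0=0$.
\end{proof}

\section{General convex penalties}\label{sec:general}

Let $g:\mathcal X\to(-\infty,+\infty]$ be proper, convex and lower semicontinuous. For $x\in\mathrm{dom}\,g$, the subdifferential $\partial g(x)$ is the set of $\nu$ with $g(y)\ge g(x)+\langle\nu,y-x\rangle$ for all $y\in\mathcal X$. The conjugate is $g^*(\mu)=\sup_y\{\langle\mu,y\rangle-g(y)\}$. For $\rho>0$ and $s\in\mathcal X$, the point $\mathrm{prox}_{g/\rho}(s)$ is the unique minimizer of $y\mapsto g(y)+\frac\rho2\|y-s\|^2$; it is the unique $x$ with $\rho(s-x)\in\partial g(x)$. For $g=\iota_{\mathcal C}$ these objects are $N_{\mathcal C}$, $\sigma_{\mathcal C}$ and $P_{\mathcal C}$.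

\begin{theorem}\label{thm:general}
Replace $P_{\mathcal C}$ by $\mathrm{prox}_{g/\rho_2}$ in \eqref{eq:admm}. Suppose that $x^\dagger\in\mathrm{dom}\,g$ solves $\min\{\frac12\|x\|^2+g(x):Ax=b\}$ and that $x^\dagger+A^*\lambda^\dagger+\nu^\dagger=0$ for some $\lambda^\dagger\in\mathcal H$ and $\nu^\dagger\in\partial g(x^\dagger)$. Then the conclusions of Theorems~\ref{thm:main} and~\ref{thm:littleo} hold verbatim, with the same formulas for $E_0$, $M_n$, $S$ and $K$.
\end{theorem}

\begin{proof}
Replace $\sigma_{\mathcal C}$ by $g^*$ in the definition of $d$. The proofs of the two theorems use $\mathcal C$ in three places: the inclusion in \eqref{eq:mult}, the signs \eqref{eq:signs}, and Lemma~\ref{lem:convex}(c) at the pairs $(x^k,\nu^k)$, $k\ge1$, and $(x^\dagger,\nu^\dagger)$, which gives the finiteness of $d_k$ and $d^\dagger$ and the inequalities in Lemmas~\ref{lem:dual} and~\ref{lem:gap}. All three carry over. First, with $s=z^k+\nu^{k-1}/\rho_2$ we have $x^k=\mathrm{prox}_{g/\rho_2}(s)$ and $\nu^k=\rho_2(s-x^k)\in\partial g(x^k)$.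 Second, if $\nu\in\partial g(x)$ and $\nu'\in\partial g(x')$, then adding $g(x')\ge g(x)+\langle\nu,x'-x\rangle$ and $g(x)\ge g(x')+\langle\nu',x-x'\rangle$ gives $\langle\nu-\nu',x-x'\rangle\ge0$. Third, $\nu\in\partial g(x)$ says that $y\mapsto\langle\nu,y\rangle-g(y)$ is maximal at $x$, so $g^*(\nu)=\langle\nu,x\rangle-g(x)$ is finite, and $g^*(\mu)\ge\langle\mu,x\rangle-g(x)=g^*(\nu)+\langle x,\mu-\nu\rangle$ for all $\mu\in\mathcal X$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Jin} Qinian Jin, \emph{On convergence rates of proximal alternating direction method of multipliers}, arXiv:2310.06211 (2023).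
\end{thebibliography}
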